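# Elements of $L_1$ with finite column Hardy norm over a continuous filtration

## 1. Traces, filtrations, column square functions and the space $\mathcal H_1^c$

**Tracial algebras and $L_p$.** Let $\mathcal M$ be a finite von Neumann algebra with a normal faithful trace $\tau$, $\tau(1)=1$. Write $|x|=(x^*x)^{1/2}$ and $\|\cdot\|$ for the norm of $\mathcal M=L_\infty(\mathcal M)$. For $1\le p<\infty$, $L_p(\mathcal M)$ is the completion of $\mathcal M$ for $\|x\|_p=\tau(|x|^p)^{1/p}$. Its elements are $\tau$-measurable operators, which can be added, multiplied and put into Borel functions as usual. Since $\tau(1)=1$, $\mathcal M\subset L_2\subset L_1$ and $\|\cdot\|_1\le\|\cdot\|_2\le\|\cdot\|$.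

Two standard examples: $L_\infty(\Omega)$ of a probability space with $\tau=\mathbb E$, and the $n\times n$ matrices $M_n$ with the normalized trace.

We use freely the Hölder inequality and $\tau(xy)=\tau(yx)$ for $x\in L_p$, $y\in L_q$, $\frac1p+\frac1q=1$. We use that $\tau(xy)\ge0$ if $x,y\ge0$, and that $h=h^*\in L_1$ is $\ge0$ iff $\tau(hc)\ge0$ for all $c\in\mathcal M^+$. Finally, $\|x\|_1=\sup\{|\tau(x^*y)|:y\in\mathcal M,\|y\|\le1\}$, and if $y\in L_2$ satisfies $|\tau(y^*c)|\le K\|c\|_1$ for all $c\in\mathcal M$, then $y\in\mathcal M$ and $\|y\|\le K$.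

**Conditional expectations.** If $\mathcal N\subset\mathcal M$ is a von Neumann subalgebra, the $\tau$-preserving conditional expectation $\mathcal E$ onto $\mathcal N$ is positive and contractive on every $L_p$. It is the orthogonal projection $L_2(\mathcal M)\to L_2(\mathcal N)$, it satisfies $\tau(\mathcal E(x)y)=\tau(x\,\mathcal E(y))$, and $\mathcal E(axb)=a\mathcal E(x)b$ for $a,b$ affiliated with $\mathcal N$ whenever Hölder makes the products integrable. For $f\in L_2$ we have $0\le\mathcal E|f-\mathcal Ef|^2=\mathcal E|f|^2-|\mathcal Ef|^2$, hence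
$$|\mathcal Ef|^2\le\mathcal E|f|^2 .\tag{1.1}$$
Example: for $\mathcal M=M_n$ and $\mathcal N$ the diagonal matrices, $\mathcal E$ erases the off-diagonal entries.

**Definition (filtration).** A filtration in continuous time is an increasing family $(\mathcal M_t)_{t\in[0,1]}$ of von Neumann subalgebras with $\mathcal M_1=\mathcal M$. Let $\mathcal E_t$ be the conditional expectation onto $\mathcal M_t$. Then $\mathcal E_s\mathcal E_t=\mathcal E_{\min(s,t)}$. No continuity in $t$ is assumed.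

**Example A (the one-jump filtration).** Let $\mathcal M=L_\infty[0,1]$ with Lebesgue measure and let $\mathcal M_t$ consist of the functions that are constant on $(t,1]$ and arbitrary on $[0,t]$. Then $\mathcal M_0=\mathbb C$, $\mathcal M_1=\mathcal M$, and for $f\in L_1[0,1]$
$$\mathcal E_tf=f1_{[0,t]}+A_f(t)1_{(t,1]},\qquad A_f(t)=\frac1{1-t}\int_t^1f .$$
For the point $\omega\in[0,1]$, the martingale $t\mapsto\mathcal E_tf(\omega)$ follows the continuous curve $A_f$ until time $\omega$, then jumps to $f(\omega)$ and stays there.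

**Example B.** Let $\mathcal M$ be the infinite tensor product of copies of $M_2$ with respect to the normalized traces, and let $\mathcal M_t$ be the product of the first $k$ copies when $1-2^{-k}\le t<1-2^{-k-1}$, $k\ge0$, with $\mathcal M_1=\mathcal M$. Here $\mathcal E_t$ traces out all factors after the $k$-th.

**Notation for a partition.** Let $\sigma=\{0=t_0<\dots<t_n=1\}$, $n=n_\sigma$. We write $E_k=\mathcal E_{t_k}$, $\mathcal M_k=\mathcal M_{t_k}$, $D_0=E_0$, $D_k=E_k-E_{k-1}$ for $k\ge1$, $d_kx=D_kx$, $y_k=E_ky$, $y_{-1}=0$; when several partitions occur we write $D_k^\sigma$. For $s\in[0,1]$ let $y_s=\mathcal E_sy$. Note $E_n=\mathrm{id}$, so $x=\sum_kd_kx$. For $y\in L_2$ and $i<j$, $s\le t_{j-1}$,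
$$\mathcal E_s\big((d_iy)^*d_jy\big)=\mathcal E_s\big((d_iy)^*E_{j-1}d_jy\big)=0.\tag{1.2}$$

**Definition (discrete column Hardy norm).** For $1\le p<2$ and $x\in L_p(\mathcal M)$,
$$\|x\|_{H_p^c(\sigma)}=\Big\|\Big(\sum_{k=0}^n|d_kx|^2\Big)^{1/2}\Big\|_p .$$
Put $H(\sigma)=H^c_1(\sigma)$.

The word "column" matters, because $|x|$ and $|x^*|$ differ. In $M_2$ with normalized trace, the pair $(e_{11},e_{12})$ gives $|e_{11}|^2+|e_{12}|^2=e_{11}+e_{22}=1$, so $\|(|e_{11}|^2+|e_{12}|^2)^{1/2}\|_1=1$. The adjoint pair $(e_{11},e_{21})$ gives $2e_{11}$, and the corresponding norm is $\sqrt2/2$.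

The number $\|x\|_{H(\sigma)}$ is the norm in $L_1(\mathcal M\otimes M_{n+1},\tau\otimes\mathrm{Tr})$ of the column $X=\sum_kd_kx\otimes e_{k0}$, because $|X|^2=\sum_k|d_kx|^2\otimes e_{00}$. Hence $\|\cdot\|_{H(\sigma)}$ is a norm on $L_1$. Multiplying $X$ on the left by the contraction $1\otimes e_{0k}$ gives the first inequality below; the second is the triangle inequality for columns; the third holds since $\|D_0\|\le1$ and $\|D_k\|\le2$ on $L_1$:
$$\|d_kx\|_1\le\|x\|_{H(\sigma)}\le\sum_k\|d_kx\|_1\le(2n+1)\|x\|_1 .\tag{1.3}$$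
If $x\in L_2$ and $S=(\sum_k|d_kx|^2)^{1/2}$, then $\tau(S)\le\tau(S^2)^{1/2}=\|x\|_2$, so
$$\|x\|_{H(\sigma)}\le\|x\|_2 .\tag{1.4}$$
For $\sigma=\{0,1\}$, multiplying the column by the row $1\otimes(e_{00}+e_{01})$ of norm $\sqrt2$ gives
$$\|x\|_1=\|d_0x+d_1x\|_1\le\sqrt2\,\|x\|_{H(\{0,1\})} .\tag{1.5}$$

**Limits along $\mathcal U$.** Order the finite partitions by inclusion. We fix an ultrafilter $\mathcal U$ on the set of partitions containing every tail $\{\sigma':\sigma'\supseteq\sigma\}$. For a family $r_\sigma\in[0,\infty]$, $\lim_{\sigma,\mathcal U}r_\sigma$ is the unique $r\in[0,\infty]$ each of whose neighborhoods contains $r_\sigma$ for a set of $\sigma$ belonging to $\mathcal U$. Example: $n_\sigma\to\infty$ along $\mathcal U$, since $\{\sigma:n_\sigma\ge N\}$ contains a tail. In the same way the mesh of $\sigma$ tends to $0$ along $\mathcal U$.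

A bounded family $(v^\sigma)$ in $L_2$ has a weak limit along $\mathcal U$, since balls of $L_2$ are weakly compact; it is also a weak limit in $L_1$, because $\mathcal M\subset L_2$. Convex norm-closed sets are weakly closed. So if $F$ is a continuous convex function on $L_1$ or $L_2$ and $v^\sigma\to v$ weakly along $\mathcal U$, then $F(v)\le\lim_{\sigma,\mathcal U}F(v^\sigma)$: for every $\ell$ above the limit, the weakly closed set $\{F\le\ell\}$ contains $v^\sigma$ for a set of $\sigma$ in $\mathcal U$, hence contains $v$. We call this weak lower semicontinuity. It applies to $F=\|\cdot\|_{H(\pi)}$ for each fixed $\pi$, by (1.3) and (1.4).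

**Definition (the continuous-time norm and space).** For $x\in L_p(\mathcal M)$, $1\le p<2$,
$$\|x\|_{\mathcal H_p^c}=\lim_{\sigma,\mathcal U}\|x\|_{H_p^c(\sigma)}\in[0,\infty],$$
and $\mathcal H_p^c$ is the completion of $L_2(\mathcal M)$ for this norm; on $L_2$ one has $\|\cdot\|_{\mathcal H_p^c}\le\|\cdot\|_2$.

Example: for the constant filtration $\mathcal M_t=\mathcal M$ all $d_kx$ with $k\ge1$ vanish, so $\|x\|_{\mathcal H_1^c}=\|x\|_1$ and $\mathcal H_1^c=L_1$.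

We take as known that the inclusion $L_2\subset L_p$ extends to an injective bounded map $\mathcal H_p^c\to L_p$. So $\mathcal H_p^c$ is a subspace of $L_p$: its elements are the $L_p$-limits of sequences in $L_2$ that are Cauchy for $\|\cdot\|_{\mathcal H_p^c}$.

## 2. Two descriptions of $\mathcal H_1^c$, and whether they agree

There are now two natural candidates for "the $L_1$-elements with integrable square function": those that can be approximated from $L_2$, and those for which the number $\|x\|_{\mathcal H_1^c}$ is finite. For $1<p<2$ it is known that the candidates agree: $\mathcal H_p^c=\{x\in L_p:\|x\|_{\mathcal H_p^c}<\infty\}$. The problem, whose source is Marius Junge and Mathilde Perrin, "Theory of H_p-spaces for continuous filtrations in von Neumann algebras", arXiv:1301.2071 (2013), is whether they agree at $p=1$, for every $\mathcal M$, every filtration and every $\mathcal U$. They do.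

**Theorem 1.** For every finite von Neumann algebra $\mathcal M$ with normal faithful normalized trace $\tau$, every filtration $(\mathcal M_t)_{t\in[0,1]}$ with $\mathcal M_1=\mathcal M$ (no continuity assumption is used), and every $\mathcal U$ as above,
$$\mathcal H_1^c=\{x\in L_1(\mathcal M):\|x\|_{\mathcal H_1^c}<\infty\}.$$

Complements (independence of $\mathcal U$, a Fatou property, a decomposition of $\mathcal H_1^c$) form Theorem 2 in Section 12.

## 3. Filtrations with finitely many values, and the one-jump filtration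

**Finitely many values.** Suppose $(\mathcal M_t)$ takes only $r+1$ values. For every $\sigma$ at most $r+1$ of the $D_k$ are nonzero, so $\|x\|_{H(\sigma)}\le\sum_k\|d_kx\|_1\le(2r+1)\|x\|_1$, uniformly in $\sigma$. Choosing $u_i\in L_2$ with $u_i\to x$ in $L_1$ gives $\|x-u_i\|_{\mathcal H_1^c}\to0$. Both sides of Theorem 1 equal $L_1$.

For a general filtration the constant $2n_\sigma+1$ in (1.3) blows up. The following quantity measures when it does not matter.

**Definition (variation).** For $m\in L_1$ and a partition $\pi$ let $v_\pi(m)=\sum_i\|D_i^\pi m\|_1$ and $\mathrm{Var}(m)=\sup_\pi v_\pi(m)$.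

If $\pi\subset\sigma$, each $D_i^\pi$ is the sum of the $D_j^\sigma$ over the indices $j$ in the $i$-th block. Hence $v_\pi\le v_\sigma$, and with (1.3)
$$\|v\|_{H(\pi)}\le\sum_i\|D_i^\pi v\|_1\le\sum_k\|D_k^\sigma v\|_1\qquad(\pi\subset\sigma).\tag{3.1}$$

**The one-jump filtration by hand.** In Example A let $f\in L_1[0,1]$ and $A=A_f$. On $[0,1)$ the function $A$ is locally absolutely continuous with $A'=(A-f)/(1-t)$ a.e., and
$$D_kf=(f-A(t_{k-1}))1_{(t_{k-1},t_k]}+(A(t_k)-A(t_{k-1}))1_{(t_k,1]}\qquad(k\ge1),$$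
where the last term is absent for $k=n$. We claim
$$\int_0^1|f-A|\,dt\le\|f\|_{\mathcal H_1^c}\le\mathrm{Var}(f)\le|A(0)|+2\int_0^1|f-A|\,dt .\tag{3.2}$$

*Lower bound.* On $(t_{k-1},t_k]$ the square function is at least $|D_kf|=|f-A(t_{k-1})|$. Fix $\delta>0$. Since $A$ is uniformly continuous on $[0,1-\delta]$ and the mesh tends to $0$ along $\mathcal U$, $\lim_{\sigma,\mathcal U}\|f\|_{H(\sigma)}\ge\int_0^{1-\delta}|f-A|$. Let $\delta\to0$.

*Upper bound.* The middle inequality is (3.1). For the last one, $|f-A(t_{k-1})|\le|f-A(t)|+\int_{t_{k-1}}^t|A'|$ at $t\in(t_{k-1},t_k]$, and so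
$$\|D_kf\|_1\le\int_{t_{k-1}}^{t_k}|f-A|\,dt+\int_{t_{k-1}}^{t_k}|A'(r)|(t_k-r)\,dr+(1-t_k)\int_{t_{k-1}}^{t_k}|A'(r)|\,dr .$$
The last two terms add up to $\int_{t_{k-1}}^{t_k}(1-r)|A'(r)|dr=\int_{t_{k-1}}^{t_k}|f-A|$. Sum over $k$ and add $\|D_0f\|_1=|A(0)|$.

So $\|f\|_{\mathcal H_1^c}<\infty$ iff $\int|f-A|<\infty$ iff $\mathrm{Var}(f)<\infty$. This is a real condition. For $f(t)=\frac1{(1-t)\log^2(e/(1-t))}$ we get $\int f=1$ and $A(t)=\frac1{(1-t)\log(e/(1-t))}$, which is not integrable, so $\int|f-A|=\infty$.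

Now let $\int|f-A|<\infty$. For $r<1$, the function $f-\mathcal E_rf=(f-A(r))1_{(r,1]}$ has $A_{f-\mathcal E_rf}=0$ on $[0,r]$ and $=A-A(r)$ on $[r,1)$, so by (3.2) $\mathrm{Var}(f-\mathcal E_rf)\le2\int_r^1|f-A|\to0$ as $r\to1$. For fixed $r$, let $h=f1_{\{|f|>N\}}1_{[0,r]}$. Then $|A_h|\le\|h\|_1/(1-r)$ on $[0,r]$ and $A_h=0$ on $[r,1)$, so $\mathrm{Var}(h)\le(3+\frac2{1-r})\|h\|_1\to0$ as $N\to\infty$. Hence the bounded functions $\mathcal E_rf-h$ approximate $f$ in variation, thus in $\|\cdot\|_{\mathcal H_1^c}$ and in $L_1$. So $f\in\mathcal H_1^c$, and Theorem 1 holds here.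

## 4. Where $L_1$-approximation and sharp stopping break

**Approximating in $L_1$.** Given $x$ with $\|x\|_{\mathcal H_1^c}<\infty$, the first thing to try is to choose $x^\sigma\in L_2$ so close to $x$ in $L_1$ that $(2n_\sigma+1)\|x-x^\sigma\|_1$ is tiny; then $\|x-x^\sigma\|_{H(\sigma)}$ is tiny by (1.3). But this controls only one partition. In Example A take
$$f_\epsilon=\frac1{\epsilon\log(1/\epsilon)}1_{(1-\epsilon,1]},\qquad 0<\epsilon<1 .$$
Then $\|f_\epsilon\|_1=1/\log(1/\epsilon)\to0$ as $\epsilon\to0$. On $[0,1-\epsilon]$ we have $A(t)=\frac1{(1-t)\log(1/\epsilon)}$, and $f_\epsilon=A$ on $(1-\epsilon,1)$, so $\int|f_\epsilon-A|=1$ and $\|f_\epsilon\|_{\mathcal H_1^c}\ge1$ by (3.2). For $x=0$ the choice $x^\sigma=f_{\epsilon(\sigma)}$ with $\epsilon(\sigma)$ small is legitimate and $\|x-x^\sigma\|_{\mathcal H_1^c}\ge1$ for all $\sigma$. Closeness in $H(\sigma)$ says nothing about finer partitions.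

So we should process $x^\sigma$ further, producing from it elements bounded in $L_2$ *uniformly in $\sigma$*; their weak limits along $\mathcal U$ are then elements of $L_2$, candidates for the approximants.

**Stopping.** For a commutative martingale one would stop. Suppose $a$ has differences $d_ka$ and put $s_k^2=\varepsilon+\sum_{1\le j\le k}E_{j-1}|d_ja|^2$, a quantity known one step ahead. Keep the part $\sum_kd_ka\,1_{[0,\lambda]}(s_k)$ and remove $u=\sum_kd_ka\,1_{(\lambda,\infty)}(s_k)$. Since $s_k\le s_n$, the set $e=\{s_n>\lambda\}$ contains all the sets $\{s_k>\lambda\}$. Hence $u(1-e)=0$: the removed part lives on a small set.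

For operators this breaks, because $s_k^2\le s_n^2$ does not imply $1_{(\lambda,\infty)}(s_k)\le1_{(\lambda,\infty)}(s_n)$. Let $r_1,r_2$ be the coordinate signs on $\{\pm1\}^2$, and let $\mathcal M_{t_k}$ ($k=0,1,2$) be the $2\times2$ matrices over the functions of the first $k$ signs. Take $d_1a=\sqrt2\,e_{11}r_1$ and $d_2a=\frac12\begin{pmatrix}1&1\\1&1\end{pmatrix}r_2$. With $\varepsilon=\frac1{10}$,
$$s_1^2=\tfrac1{10}+\begin{pmatrix}2&0\\0&0\end{pmatrix},\qquad s_2^2=\tfrac1{10}+\begin{pmatrix}5/2&1/2\\1/2&1/2\end{pmatrix}.$$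
The last matrix has trace $3$ and determinant $1$, hence eigenvalues $\frac{3\pm\sqrt5}2$. So $s_2^2$ has one eigenvalue above $1$ and one below. For $\lambda=1$, $1_{(1,\infty)}(s_1)=e_{11}$, while $e=1_{(1,\infty)}(s_2)$ is a rank one projection different from $e_{11}$, as $s_2^2$ is not diagonal. Thus $u(1-e)=d_1a\,e_{11}(1-e)\ne0$. Likewise $\theta(t)=t1_{(1,\infty)}(t)$ has $\theta(s_1)\not\le\theta(s_2)$, since two positive rank one matrices with different ranges are not comparable.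

**What replaces it.** We use the predictable weights $\lambda(\lambda+s_k)^{-1}$ in place of indicators. The removed weight is $c(t)=\frac t{\lambda+t}$, and $tc(t)=\frac{t^2}{\lambda+t}$ is an *operator monotone* function of $t^2$. So the quantity that controls $u$ increases in $k$ as an operator, and it turns out that $u(1-e)$ is small in $L_1$ although not zero.

This handles martingales with an integrable conditioned square function $s_n$. To reach them we decompose each $x^\sigma=a^\sigma+b^\sigma$ with $\|s_n\|_1$ bounded and $b^\sigma$ having $\sum_k\|d_kb^\sigma\|_1$ bounded; $b^\sigma$ is truncated by cutting large jumps. Nothing so far forces the removed parts to disappear as $\lambda\to\infty$, uniformly in $\sigma$, and the proof does not need it. It shows instead that what is left in the limit has bounded variation, and that every such element lies in $\mathcal H_1^c$, as was visible by hand in Example A.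

## 5. An operator monotone family and a trace inequality

For $\lambda\ge0$ put $\varphi_\lambda(t)=\frac{t^2}{\lambda+t}$ for $t>0$, $\varphi_\lambda(0)=0$; so $\varphi_0(t)=t$. For $\lambda<\Lambda$ and $t>0$,
$$\varphi_\lambda(t)-\varphi_\Lambda(t)=\frac{(\Lambda-\lambda)t^2}{(\lambda+t)(\Lambda+t)} .\tag{5.1}$$
Let $\Theta=\{\varphi_\lambda:\lambda\ge0\}\cup\{\varphi_\lambda-\varphi_\Lambda:0\le\lambda<\Lambda\}$. Every $\theta\in\Theta$ satisfies $0\le\theta(t)\le t$.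

**Lemma A.** If $0\le A\le C$ in $L_1(\mathcal M)$ and $\theta\in\Theta$, then $\theta(A^{1/2})\le\theta(C^{1/2})$.

**Proof.** *An integral formula*, to reduce to resolvents. For $p\ne q$, $p>0$, $q\ge0$,
$$\int_0^\infty\frac{w^2\,dw}{(w^2+p^2)(w^2+q^2)}=\frac1{p^2-q^2}\int_0^\infty\Big(\frac{p^2}{w^2+p^2}-\frac{q^2}{w^2+q^2}\Big)dw=\frac1{p^2-q^2}\cdot\frac\pi2(p-q)=\frac\pi{2(p+q)},$$
and $p=q$ follows by continuity. With $p=\sqrt r$, $q=\lambda$, $\rho=w^2$ this becomes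
$$\varphi_\lambda(\sqrt r)=\frac r{\lambda+\sqrt r}=\int_0^\infty\frac r{r+\rho}\cdot\frac1\pi\frac{\sqrt\rho}{\lambda^2+\rho}\,d\rho\qquad(r>0),$$
and both ends are $0$ for $r=0$. The density is nonnegative and decreasing in $\lambda$. So for every $\theta\in\Theta$ there is a measure $\nu\ge0$ with $\theta(\sqrt r)=\int_{(0,\infty)}\frac r{r+\rho}\,d\nu(\rho)$.

*Resolvents.* For $\rho>0$ let $T=(A+\rho)^{1/2}(C+\rho)^{-1/2}$. Then $T^*T=(C+\rho)^{-1/2}(A+\rho)(C+\rho)^{-1/2}\le1$, so $T$ is a contraction and $TT^*=(A+\rho)^{1/2}(C+\rho)^{-1}(A+\rho)^{1/2}\le1$. That is, $(C+\rho)^{-1}\le(A+\rho)^{-1}$. Since $A(A+\rho)^{-1}=1-\rho(A+\rho)^{-1}$, we get $A(A+\rho)^{-1}\le C(C+\rho)^{-1}$.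

*Integration.* Let $h\in\mathcal M^+$. Tonelli's theorem for $\nu$ and the spectral measure $\tau(h\,1_{(\cdot)}(A))\ge0$ gives $\tau(\theta(A^{1/2})h)=\int\tau(A(A+\rho)^{-1}h)\,d\nu(\rho)$, and likewise for $C$. Both are finite since $\theta(\sqrt r)\le\sqrt r$ and $A^{1/2},C^{1/2}\in L_2$. Hence $\tau(\theta(A^{1/2})h)\le\tau(\theta(C^{1/2})h)$ for all $h\in\mathcal M^+$. $\square$

**Lemma B.** If $A,C\in L_2^+$ and $A\ge\sqrt\varepsilon>0$, then
$$\tau\big(A^{-1/2}(A^2-C^2)A^{-1/2}\big)\le2\tau(A-C).$$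

**Proof.** The operator $A^{-1/2}$ is bounded, and $\tau(A^{1/2}CA^{-1/2})=\tau(C)$ since $A^{1/2}C\in L_1$. So
$$0\le\|A^{1/2}-CA^{-1/2}\|_2^2=\tau(A)-2\tau(C)+\tau(A^{-1/2}C^2A^{-1/2}),$$
and the left side of the claim is $\tau(A)-\tau(A^{-1/2}C^2A^{-1/2})\le\tau(A)-2\tau(C)+\tau(A)$. $\square$

For numbers this is $(A^2-C^2)/A\le2(A-C)$. The point is that $A$ and $C$ need not commute.

## 6. Predictable weights and the conditioned square function

Fix $\sigma$. Let $L_2^0=\{a\in L_2:\mathcal E_0a=0\}$.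

**Definition (conditioned and diagonal norms).** For $a\in L_2^0$ and $b\in L_2$,
$$\|a\|_{h^c(\sigma)}=\tau\Big[\Big(\sum_{k\ge1}E_{k-1}|d_ka|^2\Big)^{1/2}\Big],\qquad\|b\|_{h^d(\sigma)}=\sum_{k\ge0}\|d_kb\|_1 .$$

Example: let $\mathcal M=L_\infty(\Omega)$, $\mathcal M_0=\mathbb C$, $\sigma=\{0,1\}$ and $v=p^{-1}1_F-1$ with $\mathbb P(F)=p\in(0,1)$. Then $\|v\|_{h^d(\sigma)}=\|v\|_1=2(1-p)$, while $\|v\|_{h^c(\sigma)}=\|v\|_2=\sqrt{(1-p)/p}$. A rare large jump is cheap in $h^d$ and expensive in $h^c$.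

**Definition (test set and dual seminorm).** Let
$$Y_\sigma=\{y\in L_2:E_k|y-y_k|^2\le1,\ 0\le k<n\},\qquad|||a|||_\sigma=\sup_{y\in Y_\sigma}|\tau(a^*y)|\quad(a\in L_2^0).$$

Since $\mathcal E_0a=0$, $\tau(a^*y)=\tau(a^*(y-y_0))$, and $\|y-y_0\|_2^2=\tau(E_0|y-y_0|^2)\le1$. So $|||a|||_\sigma\le\|a\|_2$ and $|||\cdot|||_\sigma$ is a seminorm. Example: if $\sigma=\{0,1\}$ and $\mathcal M_0=\mathbb C$, then $Y_\sigma=\{y:\|y-\tau(y)1\|_2\le1\}$ and $|||a|||_\sigma=\|a\|_2=\|a\|_{h^c(\sigma)}$. In general Lemmas 1 and 2 will show that $|||\cdot|||_\sigma$ and $\|\cdot\|_{h^c(\sigma)}$ agree up to a factor $\sqrt2$.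

For $a\in L_2^0$ and $\varepsilon>0$ put $s_0=\sqrt\varepsilon$ and
$$s_k=\Big(\varepsilon+\sum_{1\le j\le k}E_{j-1}|d_ja|^2\Big)^{1/2}.$$
For $k\ge1$, $s_k\in L_2(\mathcal M_{k-1})$; the $s_k^2$ increase in $k$; and $s_k\ge\sqrt\varepsilon$.

**Lemma 1.** Let $c:(0,\infty)\to[0,1]$ be Borel and $\theta\in\Theta$ with $tc(t)^2\le\theta(t)$. Put $u=\sum_{k\ge1}d_ka\,c(s_k)\in L_2^0$, $\Delta_1=\theta(s_1)$, and $\Delta_j=\theta(s_j)-\theta(s_{j-1})$ for $j\ge2$. If $y\in L_2$ and $E_{j-1}|y-y_{j-1}|^2\in\mathcal M$ for $1\le j\le n$, then for all $\ell$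
$$|\tau((E_\ell u)^*y)|^2\le2\tau(s_n)\sum_{j=1}^n\tau\big(\Delta_jE_{j-1}|y-y_{j-1}|^2\big).\tag{6.1}$$
Consequently:

(1a) $|\tau(u^*y)|^2\le2\tau(s_n)\tau(\theta(s_n))$ for $y\in Y_\sigma$.

(1b) $\|(E_\ell u)(1-e)\|_1^2\le2\tau(s_n)\tau(\theta(s_n)(1-e))$ for every projection $e\in\mathcal M$.

(1c) $\|u\|_2^2\le2\tau(s_n)\sup_ttc(t)^2$.

(1d) $|||a|||_\sigma\le\sqrt2\,\|a\|_{h^c(\sigma)}$.

**Proof.** **Step 1: set up weights, to split each pairing $\tau((d_ku)^*d_ky)$ into two $L_2$-factors.** By Lemma A, $\Delta_j\ge0$ — this is where operator monotonicity enters. Also $\Delta_j\in L_1(\mathcal M_{j-1})$ and $\sum_{j\le k}\Delta_j=\theta(s_k)$. Let $c_k=c(s_k)\in\mathcal M_{k-1}$; then $d_ku=d_ka\,c_k$. Put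
$$P_k=d_ka\,s_k^{-1/2},\qquad Q_{k,m}=d_ky\,c_ks_k^{1/2}1_m,\quad1_m=1_{[0,m]}(s_k),\qquad v_k=E_{k-1}|d_ky|^2 .$$
Both $P_k$ and $Q_{k,m}$ are in $L_2$, as the multipliers are bounded. Since $y-y_{k-1}=d_ky+(y-y_k)$ and the two terms are orthogonal under $E_{k-1}$, $v_k\le E_{k-1}|y-y_{k-1}|^2$. So $v_k\in\mathcal M$.

**Step 2: remove the cut-off $m$, which is there only because $s_k^{1/2}$ is unbounded.** Since $c_k^2s_k1_m\in\mathcal M_{k-1}$ and $tc^2\le\theta$,
$$\|Q_{k,m}\|_2^2=\tau(c_k^2s_k1_m|d_ky|^2)=\tau(c_k^2s_k1_mv_k)\le\tau(\theta(s_k)v_k),$$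
and for $m'<m$, in the same way, $\|Q_{k,m}-Q_{k,m'}\|_2^2\le\tau(\theta(s_k)1_{(m',\infty)}(s_k)v_k)\to0$ as $m'\to\infty$, because $\theta(s_k)\in L_1$ and $v_k\in\mathcal M$. So $Q_{k,m}\to Q_k$ in $L_2$ with $\|Q_k\|_2^2\le\tau(\theta(s_k)v_k)$. By cyclicity, $\tau(P_k^*Q_{k,m})=\tau(1_mc_k(d_ka)^*d_ky)$; letting $m\to\infty$, $\tau((d_ku)^*d_ky)=\tau(P_k^*Q_k)$.

**Step 3: Cauchy–Schwarz.** By orthogonality of martingale differences,
$$|\tau((E_\ell u)^*y)|=\Big|\sum_{1\le k\le\ell}\tau((d_ku)^*d_ky)\Big|\le\Big(\sum_k\|P_k\|_2^2\Big)^{1/2}\Big(\sum_k\|Q_k\|_2^2\Big)^{1/2}.$$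

**Step 4: bound the $P$-sum by telescoping.** Since $s_k^{-1/2}\in\mathcal M_{k-1}$, we may replace $|d_ka|^2$ by $E_{k-1}|d_ka|^2=s_k^2-s_{k-1}^2$. Lemma B then gives
$$\sum_k\|P_k\|_2^2=\sum_k\tau\big(s_k^{-1/2}(s_k^2-s_{k-1}^2)s_k^{-1/2}\big)\le2\sum_k\tau(s_k-s_{k-1})\le2\tau(s_n).\tag{6.2}$$

**Step 5: bound the $Q$-sum by summation by parts.** Here
$$\sum_k\|Q_k\|_2^2\le\sum_k\tau(\theta(s_k)v_k)=\sum_j\tau\Big(\Delta_j\sum_{k\ge j}v_k\Big)=\sum_j\tau\big(\Delta_jE_{j-1}|y-y_{j-1}|^2\big).$$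
The last equality holds because $\Delta_j$ is affiliated with $\mathcal M_{j-1}$ and, by (1.2), $E_{j-1}\sum_{k\ge j}|d_ky|^2=E_{j-1}|y-y_{j-1}|^2$. This proves (6.1).

**Step 6: the four consequences.** (1a): take $\ell=n$; for $y\in Y_\sigma$ each term is $\le\tau(\Delta_j)$ because $\Delta_j\ge0$, and $\sum_j\tau(\Delta_j)=\tau(\theta(s_n))$.

(1b): apply (6.1) to $z=y(1-e)$ with $y\in\mathcal M$, $\|y\|\le1$. We have $E_{j-1}|z-z_{j-1}|^2\le E_{j-1}|z|^2\le E_{j-1}(1-e)$, so the sum is at most $\sum_j\tau(\Delta_j(1-e))=\tau(\theta(s_n)(1-e))$. Since $\tau((E_\ell u)^*y(1-e))=\tau\big(((E_\ell u)(1-e))^*y\big)$, take the supremum over $y$.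

(1c): we may assume that the supremum is finite. Then $d_ku=P_ks_k^{1/2}c_k$ gives $\|d_ku\|_2^2\le\|P_k\|_2^2\sup_ttc(t)^2$. Sum and use (6.2).

(1d): (1a) with $c=1$, $\theta=\varphi_0$ gives $|||a|||_\sigma\le\sqrt2\,\tau(s_n)$. Since $(\varepsilon+r)^{1/2}\le\sqrt\varepsilon+r^{1/2}$, $\tau(s_n)\le\sqrt\varepsilon+\|a\|_{h^c(\sigma)}$. Let $\varepsilon\to0$. $\square$

**Lemma 2.** $\|a\|_{h^c(\sigma)}\le|||a|||_\sigma$ for $a\in L_2^0$.

**Proof.** We exhibit an almost optimal $y\in Y_\sigma$. Let $s=s_n$, $\rho_j=E_{j-1}|d_ja|^2$ and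
$$y=\sum_{j\ge1}d_ja\,E_{j-1}(s^{-1})\in L_2,\qquad d_jy=d_ja\,E_{j-1}(s^{-1})\ (j\ge1).$$

*Membership in $Y_\sigma$.* For $f=\rho_j^{1/2}s^{-1}\in L_2$ we have $E_{j-1}f=\rho_j^{1/2}E_{j-1}(s^{-1})$, so (1.1) gives
$$E_{j-1}|d_jy|^2=E_{j-1}(s^{-1})\,\rho_j\,E_{j-1}(s^{-1})=|E_{j-1}f|^2\le E_{j-1}(s^{-1}\rho_js^{-1}).$$
Hence $E_k|y-y_k|^2=E_k\sum_{j>k}|d_jy|^2\le E_k\big(s^{-1}(s^2-\varepsilon)s^{-1}\big)\le1$.

*Value of the pairing.* $\tau(a^*y)=\sum_j\tau(|d_ja|^2E_{j-1}(s^{-1}))=\sum_j\tau(\rho_jE_{j-1}(s^{-1}))=\sum_j\tau(\rho_js^{-1})=\tau((s^2-\varepsilon)s^{-1})\ge\tau(s)-\sqrt\varepsilon\ge\|a\|_{h^c(\sigma)}-\sqrt\varepsilon$. Let $\varepsilon\to0$. $\square$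

## 7. Comparing the Hardy norms of different partitions

The aim is to show that a bound for $\|\cdot\|_{H(\sigma)}$ implies, up to $\sqrt{10}$, the bound for every coarser $\pi$. Lemma 3 bounds pairings by $\|x\|_{H(\sigma)}$; Lemma 4 says which test elements compute $\|x\|_{H(\pi)}$.

**Lemma 3.** Let $y\in\mathcal M$, $E_0|y|^2\le\gamma$, and $E_k|y-y_{k-1}|^2\le\gamma$ for $1\le k\le n$. Then $|\tau(x^*y)|\le\sqrt{2\gamma}\,\|x\|_{H(\sigma)}$ for all $x\in L_1$.

**Proof.** Both sides are $L_1$-continuous in $x$, so let $x\in L_2$. We repeat the scheme of Lemma 1 with the unconditioned square function. Let $S_{-1}=\sqrt\varepsilon$ and $S_k=(\varepsilon+\sum_{0\le j\le k}|d_jx|^2)^{1/2}\in L_2(\mathcal M_k)$. As $d_ky$ is bounded and $S_k^{1/2}\in L_4$,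
$$|\tau(x^*y)|\le\sum_k\big|\tau\big((d_kxS_k^{-1/2})^*d_kyS_k^{1/2}\big)\big|\le\Big(\sum_k\tau(S_k^{-1/2}|d_kx|^2S_k^{-1/2})\Big)^{1/2}\Big(\sum_k\tau(S_k|d_ky|^2)\Big)^{1/2}.$$
In the first sum $|d_kx|^2=S_k^2-S_{k-1}^2$, so by Lemma B it is $\le2\tau(S_n)$. For the second put $\Delta_0=S_0$ and $\Delta_j=S_j-S_{j-1}$, which is $\ge0$ by Lemma A with $\varphi_0$ and lies in $L_2(\mathcal M_j)$. Then
$$\sum_k\tau(S_k|d_ky|^2)=\sum_j\tau\Big(\Delta_jE_j\sum_{k\ge j}|d_ky|^2\Big)=\sum_j\tau\big(\Delta_jE_j|y-y_{j-1}|^2\big)\le\gamma\,\tau(S_n),$$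
where the cross terms $E_j((d_iy)^*d_ky)$, $j\le i<k$, vanish by (1.2). So $|\tau(x^*y)|\le\sqrt{2\gamma}\,\tau(S_n)\le\sqrt{2\gamma}(\sqrt\varepsilon+\|x\|_{H(\sigma)})$. Let $\varepsilon\to0$. $\square$

Note the difference: $S_k$ is known at time $t_k$ only, so the condition on $y$ contains the jump $d_ky$; in Lemma 1, $s_k$ is known at time $t_{k-1}$, and $Y_\sigma$ does not control jumps.

**Lemma 4.** Let $\pi=\{t_0<\dots<t_N\}$ and $x\in L_1$. Then $\|x\|_{H(\pi)}$ is the supremum of $|\tau(x^*y)|$ over a set (independent of $x$) of elements $y\in\mathcal M$ satisfying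

(i) $\mathcal E_s|y-y_s|^2\le1$ for all $s\in[0,1]$;

(ii) $\|y_{s'}-y_s\|\le2$ if $t_{i-1}\le s\le s'\le t_i$ for some $i$;

(iii) $\mathcal E_0|y|^2\le2$.

**Proof.** *The set.* By the duality between $L_1(\mathcal M\otimes M_{N+1})$ and $\mathcal M\otimes M_{N+1}$, applied to a column, $\|x\|_{H(\pi)}=\sup|\sum_k\tau((D_kx)^*Z_k)|$ over $Z_0,\dots,Z_N\in\mathcal M$ with $\|\sum_kZ_k^*Z_k\|\le1$. Since $\tau((D_kx)^*Z_k)=\tau(x^*D_kZ_k)$, this is $\sup|\tau(x^*y)|$ with $y=\sum_kD_kZ_k\in\mathcal M$.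

*The martingale of $y$.* For $t_{i-1}\le s'\le t_i$ we have $\mathcal E_{s'}D_k=D_k$ if $k<i$, $\mathcal E_{s'}D_i=\mathcal E_{s'}-\mathcal E_{t_{i-1}}$, and $\mathcal E_{s'}D_k=0$ if $k>i$. So
$$y_{s'}=\sum_{k<i}D_kZ_k+(\mathcal E_{s'}-\mathcal E_{t_{i-1}})Z_i .$$
Thus $y_{s'}-y_s=(\mathcal E_{s'}-\mathcal E_s)Z_i$, which is (ii) since $\|Z_i\|\le1$.

*Proof of (i).* For $s=1$ the expression is $0$. For $s\in[t_{i-1},t_i)$, $y-y_s=(\mathcal E_{t_i}-\mathcal E_s)Z_i+\sum_{k>i}D_kZ_k$, and the terms are orthogonal under $\mathcal E_s$. Now $\mathcal E_s|(\mathcal E_{t_i}-\mathcal E_s)Z_i|^2\le\mathcal E_s|\mathcal E_{t_i}Z_i|^2\le\mathcal E_s|Z_i|^2$ by (1.1), and for $k>i$, as $s\le t_{k-1}$, $\mathcal E_s|D_kZ_k|^2\le\mathcal E_s|\mathcal E_{t_k}Z_k|^2\le\mathcal E_s|Z_k|^2$. So $\mathcal E_s|y-y_s|^2\le\mathcal E_s\sum_{k\ge i}|Z_k|^2\le1$.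

*Proof of (iii).* $\mathcal E_0|y|^2=|\mathcal E_0Z_0|^2+\mathcal E_0|y-y_0|^2\le2$. $\square$

**Corollary 5.** (a) If $\pi\subset\sigma$ and $x\in L_1$, then $\|x\|_{H(\pi)}\le\sqrt{10}\,\|x\|_{H(\sigma)}$. Hence $\|x\|_{\mathcal H_1^c}\le\sup_\pi\|x\|_{H(\pi)}\le\sqrt{10}\,\|x\|_{\mathcal H_1^c}$ for all $x\in L_1$.

(b) If $u\in L_2^0$, then $\|u\|_{H(\pi)}\le|||u|||_\sigma$ for all $\pi,\sigma$.

**Proof.** (a) Take $y$ from Lemma 4 for $\pi$. Two consecutive points $s_{k-1}<s_k$ of $\sigma$ lie in one interval $[t_{i-1},t_i]$ of $\pi$, so by (i) and (ii)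
$$\mathcal E_{s_k}|y-y_{s_{k-1}}|^2=\mathcal E_{s_k}|y-y_{s_k}|^2+|y_{s_k}-y_{s_{k-1}}|^2\le1+4=5,$$
and $\mathcal E_0|y|^2\le2$. Lemma 3 for $\sigma$ with $\gamma=5$ gives the first claim. Taking $\lim_{\sigma,\mathcal U}$ with $\pi$ fixed, which is possible as $\{\sigma\supset\pi\}\in\mathcal U$, gives the right inequality; the left one is clear.

(b) By (i), the elements $y$ of Lemma 4 for $\pi$ belong to $Y_\sigma$ for every $\sigma$. $\square$

Part (b) is what makes the truncations useful: an estimate against $Y_\sigma$ for one $\sigma$ controls all partitions at once.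

## 8. A Davis decomposition for a finite partition

**Lemma 6 (Davis decomposition).** Every $x\in L_2$ can be written $x=a+b$ with $a\in L_2^0$, $b\in L_2$ and
$$\|a\|_{h^c(\sigma)}+\|b\|_{h^d(\sigma)}\le4\|x\|_{H(\sigma)} .$$

**Proof.** Let $x\ne0$; then $\|x\|_{H(\sigma)}>0$.

**Step 1: dualize.** On $L_2$ let $N(v)=\inf\{|||a|||_\sigma+\|b\|_{h^d(\sigma)}:v=a+b,\ a\in L_2^0,\ b\in L_2\}$. This is a seminorm, and $N(v)\le|||v-E_0v|||_\sigma+\|E_0v\|_1\le2\|v\|_2$. By Hahn–Banach there is $y\in L_2$ with $|\tau(y^*v)|\le N(v)$ for all $v\in L_2$ and $\tau(y^*x)=N(x)$. It suffices to bound $\tau(y^*x)$ with Lemma 3, so we need information on $y$.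

**Step 2: the $h^d$-part of $N$ bounds the jumps of $y$.** For $c\in\mathcal M$, $|\tau((d_ky)^*c)|=|\tau(y^*D_kc)|\le\|D_kc\|_{h^d(\sigma)}=\|D_kc\|_1$, which is $\le\|c\|_1$ for $k=0$ and $\le2\|c\|_1$ for $k\ge1$. Hence $\|d_0y\|\le1$, $\|d_ky\|\le2$ for $k\ge1$, and $y\in\mathcal M$.

**Step 3: the $|||\cdot|||_\sigma$-part bounds $E_k|y-y_k|^2$.** Let $0\le k<n$, $c\in\mathcal M_k^+$ and $a=(y-y_k)c$. Then $E_ja=0$ for $j\le k$, so $a\in L_2^0$, $d_ja=0$ for $j\le k$ and $d_ja=d_jy\,c$ for $j>k$. Put $q=\tau(|y-y_k|^2c)$. Since $\tau(y_k^*(y-y_k)c)=\tau(c\,y_k^*E_k(y-y_k))=0$, $q=\tau(y^*a)$. Let $X=\sum_{j>k}E_{j-1}|d_jy|^2$; then $\tau(Xc)=\sum_{j>k}\tau(|d_jy|^2c)=q$, and $\|a\|_{h^c(\sigma)}=\tau((cXc)^{1/2})$. By (1d),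
$$q\le|||a|||_\sigma\le\sqrt2\,\tau((cXc)^{1/2})=\sqrt2\,\|X^{1/2}c\|_1\le\sqrt2\,\|X^{1/2}c^{1/2}\|_2\|c^{1/2}\|_2=\sqrt2\,q^{1/2}\tau(c)^{1/2}.$$
So $q\le2\tau(c)$ for all $c\in\mathcal M_k^+$, that is, $E_k|y-y_k|^2\le2$.

**Step 4: conclude.** We get $E_0|y|^2=|y_0|^2+E_0|y-y_0|^2\le3$ and $E_k|y-y_{k-1}|^2=E_k|y-y_k|^2+|d_ky|^2\le6$. Lemma 3 with $\gamma=6$ gives $N(x)\le\sqrt{12}\,\|x\|_{H(\sigma)}<4\|x\|_{H(\sigma)}$. So some decomposition has $|||a|||_\sigma+\|b\|_{h^d(\sigma)}\le4\|x\|_{H(\sigma)}$, and $\|a\|_{h^c(\sigma)}\le|||a|||_\sigma$ by Lemma 2. For $x=0$ take $a=b=0$. $\square$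

## 9. Elements of $\mathcal H_1^c$ have finite norm, and a membership criterion

**The inclusion $\subset$ of Theorem 1.** Let $\xi\in\mathcal H_1^c$ be the limit of $u_i\in L_2$, Cauchy for $\|\cdot\|_{\mathcal H_1^c}$; then $u_i\to\xi$ in $L_1$. By Corollary 5(a), $\|u_i-u_j\|_{H(\pi)}\le\sqrt{10}\,\|u_i-u_j\|_{\mathcal H_1^c}$ for all $\pi$. Let $j\to\infty$ for fixed $\pi$, using that $\|\cdot\|_{H(\pi)}$ is $L_1$-continuous; we obtain
$$\sup_\pi\|u_i-\xi\|_{H(\pi)}\to0\qquad(i\to\infty).\tag{9.1}$$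
Since $\big|\,\|u_i\|_{H(\sigma)}-\|\xi\|_{H(\sigma)}\big|$ is at most this supremum for every $\sigma$, the limit $\|\xi\|_{\mathcal H_1^c}=\lim_{\sigma,\mathcal U}\|\xi\|_{H(\sigma)}$ is finite and equals $\lim_i\|u_i\|_{\mathcal H_1^c}$, the norm of $\xi$ in the completion.

**Criterion.** *If $u_i\in L_2$ is a sequence, $x\in L_1$ and $\sup_\pi\|x-u_i\|_{H(\pi)}\to0$, then $x\in\mathcal H_1^c$.* $\hfill(9.2)$

Indeed $\|u_i-u_j\|_{\mathcal H_1^c}\le\sup_\pi\|u_i-u_j\|_{H(\pi)}$, so $(u_i)$ is Cauchy in $\mathcal H_1^c$; and $u_i\to x$ in $L_1$ by (1.5). So $x$ is the limit of $(u_i)$ in $\mathcal H_1^c$.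

## 10. Martingales of bounded variation belong to $\mathcal H_1^c$

**Lemma 7.** If $m\in L_1$ and $V=\mathrm{Var}(m)<\infty$, then $m\in\mathcal H_1^c$.

The danger is that, as $\sigma$ is refined, the variation concentrates in ever larger jumps on ever smaller projections. Since $v_\sigma(m)$ cannot increase beyond $V$, a partition that nearly attains $V$ prevents this.

**Proof.** Let $\delta\in(0,1)$ and choose $\pi$ with $v_\pi(m)\ge V-\delta^2$. Let $\sigma\supset\pi$, $d_j=D_j^\sigma m$, $\Delta_i=D_i^\pi m=\sum_{j\in i}d_j$, where $j\in i$ means that $j$ belongs to the $i$-th block.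

**Step 1: show that inside a block the $|d_j|$ nearly add up to $|\Delta_i|$.** Let $\Delta_i=u_i|\Delta_i|$ and $d_j=w_j|d_j|$ be polar decompositions. For $j\in i$ put $\eta_j=\|d_j\|_1-\mathrm{Re}\,\tau(u_i^*d_j)\ge0$. Since $\sum_{j\in i}\tau(u_i^*d_j)=\tau(u_i^*\Delta_i)=\|\Delta_i\|_1$, we have $\sum_j\eta_j=v_\sigma(m)-v_\pi(m)\le\delta^2$. Now
$$\|(1-u_i^*w_j)|d_j|^{1/2}\|_2^2=\|d_j\|_1-2\mathrm{Re}\,\tau(u_i^*d_j)+\|u_i^*w_j|d_j|^{1/2}\|_2^2\le2\eta_j,$$
and $|d_j|-u_i^*d_j=(1-u_i^*w_j)|d_j|^{1/2}\cdot|d_j|^{1/2}$, so $\||d_j|-u_i^*d_j\|_1\le(2\eta_j)^{1/2}\|d_j\|_1^{1/2}$. Sum over $j$, use Cauchy–Schwarz and $|\Delta_i|=u_i^*\Delta_i=\sum_{j\in i}u_i^*d_j$: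
$$\sum_i\Big\|\sum_{j\in i}|d_j|-|\Delta_i|\Big\|_1\le\sqrt2\,\delta V^{1/2}.\tag{10.1}$$

**Step 2: deduce that large jumps carry little mass, uniformly in $\sigma\supset\pi$.** For $\lambda>0$ let $E=\bigvee_j1_{(\lambda,\infty)}(|d_j|)$. Then $\tau(E)\le\sum_j\|d_j\|_1/\lambda\le V/\lambda$, and by (10.1)
$$\sum_j\tau\big(|d_j|1_{(\lambda,\infty)}(|d_j|)\big)\le\sum_j\tau(|d_j|E)\le\sum_i\tau(|\Delta_i|E)+\sqrt2\,\delta V^{1/2}.$$
The $|\Delta_i|$ are finitely many fixed elements of $L_1$ depending only on $\pi$, so $\sum_i\tau(|\Delta_i|E)\le\delta$ as soon as $\tau(E)$ is small enough. Hence we can fix $\lambda=\lambda(\delta)$ such that the left side is $\le\delta':=\delta+\sqrt2\,\delta V^{1/2}$ for all $\sigma\supset\pi$.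

**Step 3: truncate and pass to the limit.** Let $m^\sigma=\sum_jD_j^\sigma(d_j1_{[0,\lambda]}(|d_j|))$. Then $\|m^\sigma\|_2^2\le\sum_j\|d_j1_{[0,\lambda]}(|d_j|)\|_2^2\le\lambda\sum_j\|d_j\|_1\le\lambda V$. As $d_j=D_j^\sigma d_j$, we have $D_j^\sigma(m-m^\sigma)=D_j^\sigma(d_j1_{(\lambda,\infty)}(|d_j|))$, so $\sum_j\|D_j^\sigma(m-m^\sigma)\|_1\le2\delta'$. Let $\mu_\delta\in L_2$ be the weak limit of $m^\sigma$ along $\mathcal U$. For every $\pi'$ and all $\sigma\supset\pi\cup\pi'$, (3.1) gives $\|m-m^\sigma\|_{H(\pi')}\le2\delta'$; by weak lower semicontinuity $\|m-\mu_\delta\|_{H(\pi')}\le2\delta'$. Let $\delta\to0$ along a sequence and use (9.2). $\square$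

## 11. Truncation, limits and the remainder: the inclusion $\supset$

Let $x\in L_1$ and $A=\|x\|_{\mathcal H_1^c}<\infty$.

**Step 1: approximate and decompose, one partition at a time.** For each $\sigma$ choose $x^\sigma\in L_2$ with $\|x-x^\sigma\|_1\le(2n_\sigma+1)^{-2}$. By (1.3), $\|x-x^\sigma\|_{H(\sigma)}\le1$; and $x^\sigma\to x$ in $L_1$ along $\mathcal U$ since $n_\sigma\to\infty$. The set of $\sigma$ with $\|x^\sigma\|_{H(\sigma)}\le A+2$ is in $\mathcal U$, and only such $\sigma$ are considered. Lemma 6 gives $x^\sigma=a^\sigma+b^\sigma$ with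
$$\|a^\sigma\|_{h^c(\sigma)}\le4(A+2),\qquad\|b^\sigma\|_{h^d(\sigma)}\le4(A+2).$$
Put $B=4A+9$ and let $s_k=s_k^\sigma$ be as in Section 6 for $a^\sigma$ with $\varepsilon=1$; then $\tau(s_n)\le1+4(A+2)=B$. We drop $\sigma$ from the notation. Below, $\lambda,\Lambda$ are integers $\ge1$.

**Step 2: truncate $a$ by predictable weights.** Put $g_\lambda(t)=\frac\lambda{\lambda+t}$, $a'_\lambda=\sum_{k\ge1}d_ka\,g_\lambda(s_k)$, $a''_\lambda=a-a'_\lambda$. Three bounds are needed.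

*The truncation is bounded in $L_2$, uniformly in $\sigma$.* Since $tg_\lambda(t)^2=\lambda\frac{\lambda t}{(\lambda+t)^2}\le\lambda/4$, (1c) with $c=g_\lambda$, $\theta=\varphi_0$ gives $\|a'_\lambda\|_2^2\le\lambda B/2$.

*Two truncations are close when $\tau(\varphi_\lambda(s_n))$ varies little.* For $\lambda<\Lambda$, $c=g_\Lambda-g_\lambda=\frac{(\Lambda-\lambda)t}{(\lambda+t)(\Lambda+t)}\in[0,1]$ satisfies $tc^2\le tc=\varphi_\lambda-\varphi_\Lambda\in\Theta$ by (5.1). So by (1a), for all $y\in Y_\sigma$,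
$$|\tau((a'_\Lambda-a'_\lambda)^*y)|\le\big(2B\,\tau(\varphi_\lambda(s_n)-\varphi_\Lambda(s_n))\big)^{1/2},\tag{11.1}$$
and by Corollary 5(b) the right side bounds $\|a'_\Lambda-a'_\lambda\|_{H(\pi)}$ for all $\pi$.

*The removed part is small off a small projection.* Here $c=1-g_\lambda=\frac t{\lambda+t}$ satisfies $tc^2\le tc=\varphi_\lambda$. Let $e_\lambda=1_{(\lambda^{1/4},\infty)}(s_n)$. Then $\tau(e_\lambda)\le B\lambda^{-1/4}$, and $\varphi_\lambda(t)\le t^2/\lambda$ gives $\varphi_\lambda(s_n)(1-e_\lambda)\le\lambda^{-1/2}$. By (1b) with $\theta=\varphi_\lambda$, for all $t\in\sigma$,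
$$\|(\mathcal E_ta''_\lambda)(1-e_\lambda)\|_1\le(2B)^{1/2}\lambda^{-1/4}.\tag{11.2}$$
This replaces the identity $u(1-e)=0$ of commutative stopping.

**Step 3: let $\sigma$ run along $\mathcal U$, then $\lambda\to\infty$, to extract a limit $\alpha$.** Let $\Phi(\lambda)=\lim_{\sigma,\mathcal U}\tau(\varphi_\lambda(s_n^\sigma))\in[0,B]$, which is nonincreasing in $\lambda$ with a limit $\Phi_\infty$. Let $\alpha_\lambda\in L_2^0$ be the weak $L_2$-limit of $a'_\lambda$ along $\mathcal U$. By Step 2 and weak lower semicontinuity,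
$$\sup_\pi\|\alpha_\Lambda-\alpha_\lambda\|_{H(\pi)}\le\big(2B(\Phi(\lambda)-\Phi(\Lambda))\big)^{1/2}\qquad(\lambda<\Lambda).$$
As $\Phi$ converges, $(\alpha_\lambda)$ is Cauchy in $\mathcal H_1^c$, so $\alpha_\lambda\to\alpha\in\mathcal H_1^c$, also in $L_1$. We do not need $\Phi_\infty=0$.

**Step 4: do the same for $b$ by cutting large jumps.** Put $G_k=d_kb\,1_{[0,\lambda]}(|d_kb|)$ and $H_k=d_kb\,1_{(\lambda,\infty)}(|d_kb|)$, both in $L_2(\mathcal M_k)$; $b'_\lambda=\sum_kD_kG_k$, $b''_\lambda=\sum_kD_kH_k$. As $D_kd_kb=d_kb$, $b=b'_\lambda+b''_\lambda$.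

*$L_2$-bound.* $\|b'_\lambda\|_2^2\le\sum_k\|G_k\|_2^2\le\lambda\sum_k\|d_kb\|_1\le\lambda B$.

*Closeness.* For $\lambda<\Lambda$ and $\pi\subset\sigma$, (3.1) gives
$$\|b'_\Lambda-b'_\lambda\|_{H(\pi)}\le2\sum_k\tau\big(|d_kb|1_{(\lambda,\Lambda]}(|d_kb|)\big).\tag{11.3}$$

*The removed part.* Let $r_\lambda=\bigvee_k1_{(\lambda,\infty)}(|d_kb|)$. Then $\tau(r_\lambda)\le B/\lambda$ and $H_k(1-r_\lambda)=0$. Since $D_0H_0=H_0$ and $D_kH_k=H_k-E_{k-1}H_k$ for $k\ge1$, we have for $t\in\sigma$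
$$\mathcal E_tb''_\lambda=h_t-\kappa_t,\quad h_t=\sum_{t_k\le t}H_k,\quad\kappa_t=\sum_{k\ge1,\,t_k\le t}E_{k-1}H_k,\quad h_t(1-r_\lambda)=0,\quad\sum_{k\ge1}\|E_{k-1}H_k\|_1\le B.\tag{11.4}$$
So off the small projection $r_\lambda$ the removed part is minus the compensator $\kappa$, which is not small but has total variation at most $B$. This is the source of the bounded-variation remainder.

*The limit.* Let $\Psi(\lambda)=\lim_{\sigma,\mathcal U}\sum_k\tau(|d_kb|1_{(\lambda,\infty)}(|d_kb|))\in[0,B]$, nonincreasing with limit $\Psi_\infty$, and let $\beta_\lambda$ be the weak $L_2$-limit of $b'_\lambda$ along $\mathcal U$. By (11.3) and weak lower semicontinuity $\sup_\pi\|\beta_\Lambda-\beta_\lambda\|_{H(\pi)}\le2(\Psi(\lambda)-\Psi(\Lambda))$. So $\beta_\lambda\to\beta\in\mathcal H_1^c$, also in $L_1$.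

**Step 5: show that the remainder $m:=x-\alpha-\beta\in L_1$ satisfies $\mathrm{Var}(m)\le B$.** Fix $\pi=\{\tau_0<\dots<\tau_N\}$, write $\Delta_i=D_i^\pi$, and let $z_0,\dots,z_N\in\mathcal M$ be contractions. Let $\Lambda>\lambda$ and, for $\sigma\supset\pi$,
$$X=X_\Lambda^\sigma=x^\sigma-a'_\Lambda-b'_\Lambda=a''_\Lambda+b''_\Lambda .$$

*Step 5a: reduce to $X$.* Since $\tau(z_i^*\Delta_iX)=\tau((\Delta_iz_i)^*X)$ with $\Delta_iz_i\in\mathcal M$, $x^\sigma\to x$ in $L_1$, and $a'_\Lambda,b'_\Lambda$ converge weakly,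
$$\sum_i\tau\big(z_i^*\Delta_i(x-\alpha_\Lambda-\beta_\Lambda)\big)=\lim_{\sigma,\mathcal U}\sum_i\tau(z_i^*\Delta_iX_\Lambda^\sigma).\tag{11.5}$$
We bound $\sum_i\|\Delta_iX\|_1$ by splitting each $\Delta_iX$ with the projection $f=e_\Lambda\vee r_\Lambda$, for which $\tau(f)\le B\Lambda^{-1/4}+B\Lambda^{-1}\le2B\Lambda^{-1/4}$.

*Step 5b: the part off $f$, where the second form $X=a''_\Lambda+b''_\Lambda$ is useful.* Note $1-f\le1-e_\Lambda$ and $1-f\le1-r_\Lambda$. Each $\Delta_ia''_\Lambda$ is a difference of at most two elements $\mathcal E_ta''_\Lambda$ with $t\in\pi\subset\sigma$, so (11.2) for $\Lambda$ gives $\|(\Delta_ia''_\Lambda)(1-f)\|_1\le2(2B)^{1/2}\Lambda^{-1/4}$. In $\Delta_ib''_\Lambda$ the $h$-terms vanish after multiplication by $1-f$; what remains of it are increments of $\kappa$ over disjoint blocks (with $\kappa_0=0$), and by (11.4) for $\Lambda$ their $L_1$-norms sum to at most $B$. Hence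
$$\sum_i\|(\Delta_iX)(1-f)\|_1\le B+2(N+1)(2B)^{1/2}\Lambda^{-1/4}.\tag{11.6}$$

*Step 5c: the part under $f$, where the first form and a second level $\lambda<\Lambda$ are useful.* Write
$$X=(x^\sigma-x)+x-(a'_\lambda+b'_\lambda)-(a'_\Lambda-a'_\lambda)-(b'_\Lambda-b'_\lambda).$$
The idea is that the element $x$ and the $L_2$-bounded element at level $\lambda$ have little mass under $f$ when $\Lambda\gg\lambda$, while the last two terms are small because $\Phi$ and $\Psi$ have nearly converged. Let $\omega_i(\delta)=\sup\{\|(\Delta_ix)p\|_1:p\in\mathcal M\text{ a projection},\ \tau(p)\le\delta\}$; then $\omega_i(\delta)\to0$ as $\delta\to0$, because $\|(\Delta_ix)p\|_1\le\|\Delta_ix-w\|_1+\|w\|\tau(p)$ for $w\in\mathcal M$. We claim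
$$\begin{aligned}\|(\Delta_iX)f\|_1\le{}&2\|x^\sigma-x\|_1+\omega_i(2B\Lambda^{-1/4})+2(\lambda B)^{1/2}(2B\Lambda^{-1/4})^{1/2}\\&+\big(2B\,\tau(\varphi_\lambda(s_n)-\varphi_\Lambda(s_n))\big)^{1/2}+2\sum_k\tau\big(|d_kb|1_{(\lambda,\Lambda]}(|d_kb|)\big).\end{aligned}\tag{11.7}$$
The first two terms are clear. For the third, $\|(\Delta_iv)f\|_1\le\|\Delta_iv\|_2\,\tau(f)^{1/2}\le\|v\|_2\,\tau(f)^{1/2}$ with $v=a'_\lambda+b'_\lambda$ and $\|v\|_2\le(\lambda B/2)^{1/2}+(\lambda B)^{1/2}\le2(\lambda B)^{1/2}$. For the last two, $\|(\Delta_iv)f\|_1\le\|\Delta_iv\|_1\le\|v\|_{H(\pi)}$ by (1.3), then (11.1) with Corollary 5(b), and (11.3).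

*Step 5d: take limits in the right order.* The modulus of the right side of (11.5) is at most the limit along $\mathcal U$ of the bounds (11.6) and (11.7), the latter summed over $i$. Take $\lim_{\sigma,\mathcal U}$, then $\Lambda\to\infty$ with $\lambda$ fixed. Since $\alpha_\Lambda\to\alpha$ and $\beta_\Lambda\to\beta$ in $L_1$, the left side of (11.5) tends to $\sum_i\tau(z_i^*\Delta_im)$, and
$$\Big|\sum_i\tau(z_i^*\Delta_im)\Big|\le B+(N+1)\Big[\big(2B(\Phi(\lambda)-\Phi_\infty)\big)^{1/2}+2(\Psi(\lambda)-\Psi_\infty)\Big].$$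
Now $\lambda\to\infty$ and take the supremum over the $z_i$: $\sum_i\|\Delta_im\|_1\le B$. As $\pi$ was arbitrary, $\mathrm{Var}(m)\le B$.

**Step 6: conclude.** By Lemma 7, $m\in\mathcal H_1^c$. Hence $x=\alpha+\beta+m\in\mathcal H_1^c$. Together with Section 9 this proves Theorem 1. $\blacksquare$

## 12. Independence of $\mathcal U$, weak limits, and the decomposition of $\mathcal H_1^c$

**Definition (the space $\mathfrak h_1^c$).** Let
$$Y_\infty=\{y\in L_2:\mathcal E_s|y-y_s|^2\le1\ \ \forall s\in[0,1]\},\qquad\|u\|_*=\sup_{y\in Y_\infty}|\tau(u^*y)|\quad(u\in L_2^0).$$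
By Lemma 4(i), $\|u\|_{H(\pi)}\le\|u\|_*$ for all $\pi$, so by (1.5) $\|\cdot\|_*$-Cauchy sequences converge in $L_1$. Let $\mathfrak h_1^c$ be the set of $L_1$-limits $\alpha$ of $\|\cdot\|_*$-Cauchy sequences $(u_i)$ in $L_2^0$, with $\|\alpha\|_{\mathfrak h_1^c}=\inf\lim_i\|u_i\|_*$ over such sequences.

Example: for the two-valued filtration $\mathcal M_t=\mathbb C$ for $t<1$, $\mathcal M_1=\mathcal M$, the condition for $Y_\infty$ is $\|y-\tau(y)1\|_2\le1$, so $\|u\|_*=\|u\|_2$ and $\mathfrak h_1^c=L_2^0$, while $\mathcal H_1^c=L_1$ by Section 3. All elements outside $L_2$ owe their membership in $\mathcal H_1^c$ to a part of bounded variation.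

**Theorem 2.** (i) For $x\in L_1$: $x\in\mathcal H_1^c\iff\sup_\pi\|x\|_{H(\pi)}<\infty$. Thus $\mathcal H_1^c$ is, as a set, independent of $\mathcal U$. On it the completion norm equals $\lim_{\sigma,\mathcal U}\|x\|_{H(\sigma)}$, and it lies between $10^{-1/2}\sup_\pi\|x\|_{H(\pi)}$ and $\sup_\pi\|x\|_{H(\pi)}$.

(ii) If $x_i\in\mathcal H_1^c$ is a net with $\|x_i\|_{\mathcal H_1^c}\le1$ and $x_i\to x$ weakly in $L_1$, then $x\in\mathcal H_1^c$ and $\|x\|_{\mathcal H_1^c}\le\sqrt{10}$.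

(iii) $\mathcal H_1^c=\mathfrak h_1^c+\{\eta\in L_1:\mathrm{Var}(\eta)<\infty\}$. Every $x\in\mathcal H_1^c$ is $\alpha+\eta$ with $\|\alpha\|_{\mathfrak h_1^c}+\mathrm{Var}(\eta)\le18\|x\|_{\mathcal H_1^c}$; conversely, $\|\alpha+\eta\|_{\mathcal H_1^c}\le\|\alpha\|_{\mathfrak h_1^c}+\mathrm{Var}(\eta)$. Moreover, for $u\in L_2^0$, $\lim_\sigma|||u|||_\sigma=\|u\|_*$, so $\limsup_\sigma\|u\|_{h^c(\sigma)}\le\|u\|_*\le\sqrt2\,\inf_\sigma\|u\|_{h^c(\sigma)}$.

**Proof of (i).** By Theorem 1, $x\in\mathcal H_1^c$ iff $\|x\|_{\mathcal H_1^c}<\infty$, and by Corollary 5(a) this holds iff $\sup_\pi\|x\|_{H(\pi)}<\infty$, a condition without $\mathcal U$. The formula for the completion norm was shown in Section 9, and the two-sided bound is Corollary 5(a).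

**Proof of (ii).** By Corollary 5(a), $\|x_i\|_{H(\pi)}\le\sqrt{10}$ for all $\pi$. Weak lower semicontinuity gives $\|x\|_{H(\pi)}\le\liminf_i\|x_i\|_{H(\pi)}\le\sqrt{10}$ for all $\pi$. Use (i).

**Proof of (iii), converse direction.** This step shows that both summands lie in $\mathcal H_1^c$ and bounds their norms. Let $u_i\in L_2^0$ be $\|\cdot\|_*$-Cauchy with $L_1$-limit $\alpha$. From $\|u_i-u_j\|_{H(\pi)}\le\|u_i-u_j\|_*$ and $j\to\infty$ we get $\sup_\pi\|u_i-\alpha\|_{H(\pi)}\to0$. So $\alpha\in\mathcal H_1^c$ by (9.2), and $\|\alpha\|_{\mathcal H_1^c}\le\sup_\pi\|\alpha\|_{H(\pi)}\le\lim_i\|u_i\|_*$; take the infimum over the sequences. For $\eta$ use Lemma 7 and $\|\eta\|_{H(\pi)}\le\mathrm{Var}(\eta)$ from (3.1).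

**Proof of (iii), decomposition.** This step extracts the decomposition from Section 11. Let $A=\|x\|_{\mathcal H_1^c}$. If $A=0$ then $x=0$ by Corollary 5(a), and there is nothing to prove. Let $A>0$ and, in the notation of Section 11, put $\eta=\beta+m$.

*The part $\alpha$.* If $y\in Y_\infty$, then $y\in Y_\sigma$ for all $\sigma$. Taking the limit along $\mathcal U$ in (11.1) gives $\|\alpha_\Lambda-\alpha_\lambda\|_*\le(2B(\Phi(\lambda)-\Phi(\Lambda)))^{1/2}$, so $(\alpha_\lambda)$ is $\|\cdot\|_*$-Cauchy in $L_2^0$ and $\alpha\in\mathfrak h_1^c$. By (1a) with $c=g_\lambda$, $\theta=\varphi_0$, $|\tau((a'_\lambda)^*y)|^2\le2\tau(s_n)^2\le2B^2$, so $\|\alpha_\lambda\|_*\le\sqrt2B$ and $\|\alpha\|_{\mathfrak h_1^c}\le\sqrt2B$.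

*The part $\eta$.* For $\pi\subset\sigma$, the second inequality in (3.1) gives $v_\pi(b'_\lambda)\le\sum_k\|D_kG_k\|_1\le2\sum_k\|d_kb\|_1\le2B$. The function $v_\pi$ is convex and continuous on $L_2$, so $v_\pi(\beta_\lambda)\le2B$ by weak lower semicontinuity; $\beta_\lambda\to\beta$ in $L_1$ then gives $\mathrm{Var}(\beta)\le2B$. With $\mathrm{Var}(m)\le B$ we obtain $\mathrm{Var}(\eta)\le3B$.

*The constant.* Apply this to $tx$, $t>0$, for which $B=4tA+9$, and divide the two parts by $t$. The resulting decomposition of $x$ has total at most $(3+\sqrt2)(4A+9/t)$. Since $4(3+\sqrt2)<17.7$, this is $\le18A$ for large $t$.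

**Proof of (iii), last claim.** This step identifies $\lim_\sigma|||u|||_\sigma$ by weak compactness. For $y\in L_2$ the condition $E_k|y-y_k|^2\le1$ means $\|(y-y_k)c\|_2\le\|c\|_2$ for all $c\in\mathcal M_k$, because $\|(y-y_k)c\|_2^2=\tau(c^*E_k|y-y_k|^2c)$. So $K_\sigma=Y_\sigma\cap L_2^0$ is convex and closed; it lies in the unit ball of $L_2$, since $\|y\|_2^2=\tau(E_0|y-y_0|^2)\le1$ there. Hence $K_\sigma$ is weakly compact. The sets $K_\sigma$ decrease under refinement, and their intersection is $Y_\infty\cap L_2^0$, as every $s<1$ belongs to some $\sigma$ and the condition at $s=1$ is void. Replacing $y$ by $y-y_0$ changes neither membership in $Y_\sigma$ or $Y_\infty$ nor $\tau(u^*y)$, so both suprema may be taken within $L_2^0$.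

Let $L$ be the limit of the decreasing net $|||u|||_\sigma$; clearly $L\ge\|u\|_*$. By compactness there is $y^\sigma\in K_\sigma$ with $|\tau(u^*y^\sigma)|=|||u|||_\sigma$. A weak cluster point $y$ of $(y^\sigma)$ lies in every $K_\sigma$, hence in $Y_\infty$, and $|\tau(u^*y)|=L$. So $L\le\|u\|_*$, and $|||u|||_\sigma$ decreases to $\|u\|_*$.

Finally combine with $\|u\|_{h^c(\sigma)}\le|||u|||_\sigma\le\sqrt2\,\|u\|_{h^c(\sigma)}$ from Lemma 2 and (1d): the first inequality gives $\limsup_\sigma\|u\|_{h^c(\sigma)}\le\|u\|_*$, and $\|u\|_*\le|||u|||_\sigma\le\sqrt2\,\|u\|_{h^c(\sigma)}$ holds for every $\sigma$. $\blacksquare$
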